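# Coding a graph into the overlaps of translates of one Borel set

## 1. A set whose translates overlap along the edges of a graph

Take a graph on a linearly ordered vertex set $T$, and let $E^<$ be the set of pairs $t=(x,y)$ with $x<y$ and $x,y$ joined by an edge. Fix an infinite index set $I$. In the free Abelian group with basis elements $e_x$ (one for each vertex $x$) and $f_{i,t}$ (one for each $i\in I$ and each edge $t\in E^<$), put
$$v_t=e_x-e_y\quad\text{for } t=(x,y)\in E^<,\qquad B=\{f_{i,t}+\varepsilon v_t:\ i\in I,\ t\in E^<,\ \varepsilon\in\{0,1\}\}.$$
So each edge $t$ contributes infinitely many two-point blocks $\{f_{i,t},\,f_{i,t}+v_t\}$. The point of the definition is the identity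
$$f_{i,t}+e_x=(f_{i,t}+v_t)+e_y\qquad (t=(x,y)\in E^<,\ i\in I). \tag{1}$$
The left side lies in $B+e_x$ and the right side lies in $B+e_y$. Hence $(B+e_x)\cap(B+e_y)$ is infinite whenever $x,y$ are joined by an edge.

**Example.** Let the vertices be $0<1<2$, the edges $t=(0,1)$ and $s=(1,2)$, and $I=\omega$. A point of $(B+e_0)\cap(B+e_2)$ is $a+e_0=b+e_2$ with $a,b\in B$, so $a-b=e_2-e_0$. The right side involves no $f$'s, so $a$ and $b$ contain the same $f$ and belong to the same block, and $a-b\in\{0,\pm v_t,\pm v_s\}$. None of these is $e_2-e_0$. So $(B+e_0)\cap(B+e_2)=\emptyset$, while $(B+e_0)\cap(B+e_1)$ and $(B+e_1)\cap(B+e_2)$ are infinite by (1).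

So among translates by the vertices $e_x$, overlaps are infinite along edges and, in this example, empty along the non-edge. Translations by other elements also produce overlaps. For instance $u=f_{0,t}-f_{1,t}$ is a difference of elements of $B$ in two ways,
$$u=f_{0,t}-f_{1,t}=(f_{0,t}+v_t)-(f_{1,t}+v_t), \tag{2}$$
so $B$ and $B+u$ meet in two points although $u$ is not related to any edge in the intended way. Controlling such accidental overlaps is a large part of the work.

This set is for the following purpose. Suppose a graph on the Cantor space $2^\omega$ has a set of $\lambda$ pairwise joined vertices but no perfect set of pairwise joined vertices. If it can be coded in this way inside a Polish group, with $B$ Borel, then $B$ has $\lambda$ translates with pairwise infinite overlaps, and we may hope that it does not have perfectly many translates with pairwise overlaps of size at least $3$.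

## 2. Squares in the spectrum of translation non-disjointness

A *perfect Abelian Polish group* is an Abelian Polish group $(\mathbb H,+)$ whose underlying space has no isolated points. A *perfect set* is a nonempty closed set without isolated points; I sometimes repeat "nonempty". For $A\subseteq\mathbb H$ and $k<\omega$ let
$$\mathrm{stnd}_k(A,\mathbb H)=\{(x,y)\in\mathbb H\times\mathbb H:\ |(A+x)\cap(A+y)|\ge k\},$$
written $\mathrm{stnd}_k(A)$ when $\mathbb H$ is clear. Clearly $\mathrm{stnd}_\ell(A)\subseteq\mathrm{stnd}_k(A)$ for $k\le\ell$. A set $D\subseteq Y\times Y$ in the square of a Polish space $Y$ *includes a $\mu$-square* if $Z\times Z\subseteq D$ for some $Z$ with $|Z|=\mu$. It *includes a perfect square* if $Z\times Z\subseteq D$ for some nonempty perfect $Z\subseteq Y$.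

**Example.** In $\mathbb R$ with $A=[0,1]$ and $k\ge2$ we have $\mathrm{stnd}_k(A)=\{(x,y):|x-y|<1\}$, which includes the perfect square $[0,\tfrac12]^2$. With $A=\mathbb Z$ and $k\geq 1$ we have $\mathrm{stnd}_k(A)=\{(x,y):x-y\in\mathbb Z\}$. It includes an $\aleph_0$-square but no uncountable one.

The question comes from Andrzej Roslanowski and Saharon Shelah, "Borel sets without perfectly many overlapping translations, III", arXiv:2009.03471 (2020). Is it consistent with ZFC that for some perfect Abelian Polish group $\mathbb H$, some $2<k<\ell<\omega$ and some uncountable cardinal $\lambda$ both of the following hold?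

* **(S1)** For some Borel $B_0\subseteq\mathbb H$, the set $\mathrm{stnd}_\ell(B_0,\mathbb H)$ includes a $\lambda$-square but no perfect square.
* **(S2)** For every Borel $B\subseteq\mathbb H$, if $\mathrm{stnd}_k(B,\mathbb H)$ includes a $\lambda$-square, then it includes a perfect square.

In words: could the overlap size $\ell$ allow a gap between "$\lambda$ many" and "perfectly many" while a smaller size $k>2$ does not? The answer is no: ZFC refutes it.

We work in ZFC. Let $\Delta$ be the diagonal of a square and $\mathfrak c=2^{\aleph_0}$. Recall that a subset of a Polish space is *analytic*, or $\Sigma^1_1$, if it is the projection of a Borel (equivalently, of a closed) subset of its product with a Polish space, which in the closed case may be taken to be $\omega^\omega$. It is $\Pi^1_1$ if its complement is $\Sigma^1_1$. A set that is both is Borel (Suslin). For uncountable $\lambda$ define: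

* $\mathrm{Gap}(\lambda)$: for some Polish space $Y$, some analytic $A\subseteq Y\times Y$ includes a $\lambda$-square but no perfect square.
* $\mathrm{Gap}_k(\lambda,\mathbb H)$: for some Borel $B\subseteq\mathbb H$, $\mathrm{stnd}_k(B,\mathbb H)$ includes a $\lambda$-square but no perfect square.

So (S1) is $\mathrm{Gap}_\ell(\lambda,\mathbb H)$ and (S2) is the negation of $\mathrm{Gap}_k(\lambda,\mathbb H)$.

One invariant of the group enters. For $m\in\mathbb Z$ let $\mathbb H[m]=\{x\in\mathbb H: mx=0\}$, a closed subgroup. Let $n=n(\mathbb H)$ be the least $m\ge1$ such that $\mathbb H[m]$ is open, and $n=0$ if there is none. Since $\mathbb H$ is perfect, $\mathbb H[1]=\{0\}$ is not open, so $n\ne1$.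

**Examples.** For $\mathbb R$ and the circle, $\mathbb H[m]$ is finite for every $m\ge1$, so $n=0$. For $(\mathbb Z/2)^\omega$ we get $n=2$, and also for $(\mathbb Z/2)^\omega\times\mathbb Z$, where $\mathbb H[2]=(\mathbb Z/2)^\omega\times\{0\}$ is open but not everything. For $(\mathbb Z/3)^\omega$ we get $n=3$. For $(\mathbb Z/4)^\omega$ the subgroup $\mathbb H[2]=\{0,2\}^\omega$ is not open, $\mathbb H[3]=\{0\}$, and $\mathbb H[4]$ is everything, so $n=4$.

**Main Theorem.** Let $\mathbb H$ be a perfect Abelian Polish group and let $\lambda$ be uncountable with $\mathrm{Gap}(\lambda)$. Then there are a Borel $B\subseteq\mathbb H$ and $X^*\subseteq\mathbb H$ with $|X^*|=\lambda$ such that $(B+x)\cap(B+y)$ is infinite for all $x,y\in X^*$, but $\mathrm{stnd}_3(B,\mathbb H)$ includes no perfect square. If $n(\mathbb H)\ne2$, even $\mathrm{stnd}_2(B,\mathbb H)$ includes no perfect square.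

**Corollary (answer to the question).** If (S1) holds for some $\mathbb H,\ell,\lambda$, then (S2) fails for $\mathbb H,\lambda$ and every $k$ with $3\le k<\omega$. Hence there are no $\mathbb H$, $2<k<\ell<\omega$ and uncountable $\lambda$ for which (S1) and (S2) both hold, and the situation in the question is not consistent with ZFC.

**Proof of the Corollary from the Main Theorem.** The set $\mathrm{stnd}_\ell(B_0,\mathbb H)$ is analytic. It is the projection to $(x,y)$ of the set of all $(x,y,z_1,\dots,z_\ell)$ with the $z_i$ distinct and $z_i-x\in B_0$, $z_i-y\in B_0$ for each $i$, and this set is Borel. So (S1) gives $\mathrm{Gap}(\lambda)$, with $Y=\mathbb H$. Take $B,X^*$ from the Main Theorem. For $k\ge3$,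
$$X^*\times X^*\subseteq\mathrm{stnd}_k(B,\mathbb H)\subseteq\mathrm{stnd}_3(B,\mathbb H),$$
so $\mathrm{stnd}_k(B,\mathbb H)$ includes a $\lambda$-square but no perfect square, and (S2) fails. $\square$

## 3. Overlaps of size one, and of size two when $n(\mathbb H)=2$

Before the construction, here are the cases in which no gap is possible. They explain why the Main Theorem treats $n=2$ separately. I use the classical fact that an uncountable Borel set in a Polish space contains a Cantor set, that is, a homeomorphic copy of $2^\omega$.

Let $k\in\{1,2\}$, let $B$ be Borel and suppose $X^2\subseteq\mathrm{stnd}_k(B)$ with $X$ uncountable. For $x,y\in X$ the translates $B+x$, $B+y$ meet, so $y-x\in B-B$. Thus $X-X\subseteq B-B$. Were $B$ countable, $X\subseteq x_0+(B-B)$ would be countable for any $x_0\in X$. So $B$ is uncountable.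

**Size one, any group.** Let $P\subseteq B$ be perfect. For $x,y\in P$ the point $x+y$ lies in $B+x$ because $y\in B$, and in $B+y$ because $x\in B$. So $P^2\subseteq\mathrm{stnd}_1(B)$.

**Size two, $n(\mathbb H)=2$.** The subgroup $\mathbb H[2]$ is open, so by separability it has countably many cosets, and $B$ meets one of them in an uncountable set. Let $P\subseteq B$ be perfect inside that coset. For distinct $x,y\in P$ we have $x-y\in\mathbb H[2]$, that is, $2x=2y$. Now $x+y\in(B+x)\cap(B+y)$ as before, and $2x=x+x\in B+x$, $2x=y+y\in B+y$. The points $x+y$ and $2x$ are distinct since $x\ne y$. On the diagonal, $|B|\ge2$. So $P^2\subseteq\mathrm{stnd}_2(B)$.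

So commutativity gives one free overlap, and if $-1=1$ it gives two. The Main Theorem produces a gap at every finite size above these free overlaps.

## 4. Where the direct attempts stop

**Using $B_0$ itself.** Given (S1), one would first test (S2) on $B=B_0$. The $\lambda$-square is there, as $\mathrm{stnd}_k(B_0)\supseteq\mathrm{stnd}_\ell(B_0)$. But the larger set may include a perfect square. This really happens. Suppose $n(\mathbb H)=2$. Theorems B(i) and C in Section 10 give a Borel $B_0$ such that $\mathrm{stnd}_5(B_0)$ includes an $\aleph_1$-square but no perfect square, and with uncountable overlaps along the $\aleph_1$-square. Theorem B(ii) then shows that $\mathrm{stnd}_4(B_0)$ includes a perfect square. So for $\ell=5$ and $k\in\{3,4\}$ this $B_0$ satisfies (S1) but says nothing against (S2). A new set has to be built.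

**Coding the analytic graph.** All we know about $D=\mathrm{stnd}_\ell(B_0)$ is that it is analytic and separates $\lambda$-squares from perfect squares. Transfer it to $2^\omega$ as a graph $A$ and build $B$ as in Section 1 from independent elements of $\mathbb H$ depending continuously on their indices, with $A$ in place of the edge set. The trouble is that $f_{0,t}\in B$ exactly when $t\in A^<$ (where $A^<$ is the set of $(x,y)\in A$ with $x$ lexicographically below $y$). Indeed, if $f_{0,t}=f_{j,s}+\varepsilon v_s$ with $s\in A^<$, comparing the $f$'s gives $s=t$. So if $B$ is Borel, then $A^<$ is Borel.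

**Coding witnesses.** One might repair this by indexing with witnesses. Let $F\subseteq(2^\omega)^2\times\omega^\omega$ be closed with projection $A^<$ and use the blocks $\{f_{i,w,t},\,f_{i,w,t}+v_t\}$ for $i\in\omega$ and $(t,w)\in F$. The resulting set $B_F$ is a continuous injective image of a Borel set, hence Borel. But suppose that for some $t$ the section $F_t$ is uncountable. Being closed, it contains a Cantor set $Q$. For distinct $w,w'\in Q$ the element $u=f_{0,w,t}-f_{0,w',t}$ has the two representations
$$u=f_{0,w,t}-f_{0,w',t}=(f_{0,w,t}+v_t)-(f_{0,w',t}+v_t)$$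
as in (2). If coefficients only matter modulo $2$, then $u=-u$ and there are two more, with $w,w'$ interchanged. So the perfect set $\{f_{0,w,t}:w\in Q\}$ has its square inside $\mathrm{stnd}_2(B_F)$, and inside $\mathrm{stnd}_4(B_F)$ in the mod $2$ case. This rules the attempt out for $k=2$ in general, and for $k=3,4$ when $n=2$. It cannot be avoided by choosing $F$ well: if all sections $F_t$ are countable, the Lusin–Novikov theorem makes the projection $A^<$ Borel. So for a non-Borel $A^<$ some section is uncountable.

The number of blocks per edge must therefore be countable, and the edge set must be Borel. What gets past this point is that the *analytic* graph can be enlarged to a *Borel* graph which still has no perfect clique. That is the next section.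

## 5. A thin analytic graph sits inside a thin Borel graph

**Definition.** Call $S\subseteq(2^\omega)^2$ *thin* if there is no nonempty perfect $P\subseteq2^\omega$ with $P^2\setminus\Delta\subseteq S$.

**Examples.** The set of pairs differing in exactly one coordinate is thin. If $x,y$ differ exactly at $i$, and $y,z$ exactly at $j$, then $x,z$ differ at no coordinate (if $i=j$) or at two (if $i\ne j$). So no three distinct points are pairwise related. The set of pairs $x\ne y$ whose first difference is at an even coordinate is not thin: take $P=\{x: x(2j+1)=0\text{ for all }j\}$.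

I cite [K] = Kechris, *Classical Descriptive Set Theory*. The following form of Mycielski's theorem [K, 19.1] is used twice: if $X$ is a nonempty perfect Polish space and $R_i\subseteq X^{r_i}$ ($i<\omega$) are comeager, then there is a Cantor set $Q\subseteq X$ such that every $r_i$-tuple of pairwise distinct elements of $Q$ is in $R_i$, for every $i$.

**Lemma 1.** If $Z$ is Polish and $S\subseteq Z\times(2^\omega)^2$ is $\Sigma^1_1$, then $\{z:S_z\text{ is thin}\}$ is $\Pi^1_1$.

*What it is for.* Read literally, "not thin" says: there is $P$ such that for all pairs from $P$ there is a witness. That is three alternations of quantifiers over reals. We remove the two inner ones by choosing witnesses continuously, and then use compactness.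

*Proof.* Fix a closed $F\subseteq Z\times(2^\omega)^2\times\omega^\omega$ projecting onto $S$.

**Step 1: non-thinness with continuous witnesses.** We claim that $S_z$ is not thin if and only if

$(*)$ there are a continuous injection $p:2^\omega\to2^\omega$ and a continuous $w:(2^\omega)^2\setminus\Delta\to\omega^\omega$ with $(z,p(a),p(b),w(a,b))\in F$ for all $a\ne b$.

Suppose $(*)$. The set $p[2^\omega]$ is homeomorphic to $2^\omega$ by compactness, so it is perfect. Any two distinct points of it are $p(a),p(b)$ with $a\ne b$, so the pair is in $S_z$. Hence $S_z$ is not thin.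

Conversely let $P$ be nonempty perfect with $P^2\setminus\Delta\subseteq S_z$. The space $P^2\setminus\Delta$ is open in $P^2$, hence Polish, and every pair $(x,y)$ in it has some $w$ with $(z,x,y,w)\in F$. By the Jankov–von Neumann theorem [K, 18.1] there is a $\sigma(\Sigma^1_1)$-measurable $w_0:P^2\setminus\Delta\to\omega^\omega$ with $(z,x,y,w_0(x,y))\in F$ throughout, where $\sigma(\Sigma^1_1)$ is the $\sigma$-algebra generated by the analytic sets. Sets in $\sigma(\Sigma^1_1)$ have the Baire property [K, 21.6], so $w_0$ is continuous on a dense $G_\delta$ subset $D$ of $P^2\setminus\Delta$ [K, 8.38]. As $P$ has no isolated points, $P^2\setminus\Delta$ is open and dense in $P^2$, so $D$ is comeager in $P^2$. By Mycielski's theorem there is a Cantor set $Q\subseteq P$ with $(x,y)\in D$ for all distinct $x,y\in Q$. Let $p:2^\omega\to Q$ be a homeomorphism and $w(a,b)=w_0(p(a),p(b))$ for $a\ne b$. Then $w$ is continuous, since $(p(a),p(b))$ stays in $D$, and $(*)$ holds.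

**Step 2: $(*)$ is a $\Sigma^1_1$ condition on $z$.** For this we parametrize the pairs $(p,w)$ by a Polish space. For $a\ne b$ let $s$ be the longest common initial segment. Then $(a,b)$ lies in exactly one of the sets $[s^\frown i]\times[s^\frown(1-i)]$ with $s\in2^{<\omega}$, $i\in\{0,1\}$. So these sets form a partition of $(2^\omega)^2\setminus\Delta$ into countably many compact clopen pieces $K_j$. A continuous $w$ on $(2^\omega)^2\setminus\Delta$ is the same thing as a sequence $(w_j)_j\in\prod_jC(K_j,\omega^\omega)$. The spaces $C(K_j,\omega^\omega)$ and $C(2^\omega,2^\omega)$, with the topology of uniform convergence, are Polish [K, 4.19], and so is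
$$Z\times C(2^\omega,2^\omega)\times\prod_jC(K_j,\omega^\omega).$$
In this space, for fixed $j$ and $(a,b)\in K_j$, the map $(z,p,(w_j)_j)\mapsto(z,p(a),p(b),w_j(a,b))$ is continuous, so the condition that its value is in $F$ is closed. The intersection of all these conditions is closed. Injectivity of $p$ says that for each $j$ we have $p(a)\ne p(b)$ for all $(a,b)\in K_j$. For one $j$ this is an open condition: by compactness of $K_j$ the distance of $p(a)$ and $p(b)$ is bounded away from $0$ on $K_j$, and this persists for uniformly close $p'$. So injectivity is $G_\delta$. Thus $\{z:(*)\}$ is the projection of a Borel set, which is $\Sigma^1_1$, and by Step 1 its complement is $\{z:S_z\text{ thin}\}$. $\square$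

For the next lemma recall that every $\Pi^1_1$ set $M$ in a Polish space carries a $\Pi^1_1$-*rank*: a map $\varphi$ from $M$ to the ordinals such that both relations
$$p\le^*q\iff p\in M\ \&\ (q\notin M\text{ or }\varphi(p)\le\varphi(q)),\qquad p<^*q\iff p\in M\ \&\ (q\notin M\text{ or }\varphi(p)<\varphi(q))$$
are $\Pi^1_1$. Points outside $M$ behave as if they had rank $\infty$. Recall also that there is a $\Pi^1_1$ set $U\subseteq\omega^\omega$ that is not $\Sigma^1_1$.

**Lemma 2.** Every thin analytic $A'\subseteq(2^\omega)^2$ is contained in a thin Borel set.

*What it is for.* This is the passage from analytic to Borel graphs. It is an instance of the First Reflection Theorem [K, 35.10]; here is the argument. We approximate $A'$ from outside by sets $S_z$, which are Borel for $z\in U$ and equal to $A'$ for $z\notin U$. If none of the Borel ones were thin, thinness would distinguish $U$ from its complement too simply.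

*Proof.* Let $M_0=(2^\omega)^2\setminus A'$, a $\Pi^1_1$ set, and let $U\subseteq\omega^\omega$ be $\Pi^1_1$ but not $\Sigma^1_1$. Let $\varphi$ be a $\Pi^1_1$-rank on the $\Pi^1_1$ subset $M=M_0\sqcup U$ of the Polish space $(2^\omega)^2\sqcup\omega^\omega$, with $\le^*,<^*$ as above. Put
$$S=\{(z,x)\in\omega^\omega\times(2^\omega)^2:\ \neg(x<^*z)\},$$
a $\Sigma^1_1$ set.

**Step 1: the sections.** If $z\notin U$, then $x<^*z$ holds iff $x\in M_0$, so $S_z=A'$, which is thin. If $z\in U$, then $x<^*z$ iff $x\in M_0$ and $\varphi(x)<\varphi(z)$. So $S_z\supseteq A'$. Moreover $z\le^*x$ iff $x\notin M_0$ or $\varphi(z)\le\varphi(x)$, so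
$$(2^\omega)^2\setminus S_z=\{x:x<^*z\}=\{x:\neg(z\le^*x)\}.$$
The first description is $\Pi^1_1$ and the second is $\Sigma^1_1$, so $S_z$ is Borel.

**Step 2: some Borel section is thin.** This is where Lemma 1 is used. If no $S_z$ with $z\in U$ were thin, Step 1 would give $\{z:S_z\text{ thin}\}=\omega^\omega\setminus U$. By Lemma 1 this set is $\Pi^1_1$, so $U$ would be $\Sigma^1_1$, a contradiction. So some $S_z$ with $z\in U$ is thin, and it is a Borel set containing $A'$. $\square$

**Lemma 3.** Assume $\mathrm{Gap}(\lambda)$, $\lambda$ uncountable. Then there are a thin, symmetric Borel set $E\subseteq(2^\omega)^2\setminus\Delta$ and $X\subseteq2^\omega$ with $|X|=\lambda$ and $X^2\setminus\Delta\subseteq E$.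

*What it is for.* It converts the hypothesis into exactly the kind of graph that Section 1 wants.

*Proof.* Let $A\subseteq Y^2$ be analytic with no perfect square, $X_0^2\subseteq A$, $|X_0|=\lambda$. Then $Y$ is uncountable, so there is a Borel isomorphism $\psi:Y\to2^\omega$. Let $Y_0=\{y:(y,y)\in A\}$, an analytic set containing $X_0$, and
$$A'=(\psi\times\psi)[A\cap A^{-1}\cap Y_0^2]\setminus\Delta.$$
This set is analytic, symmetric and irreflexive. With $X=\psi[X_0]$ we have $|X|=\lambda$ and $X^2\setminus\Delta\subseteq A'$.

*$A'$ is thin.* Suppose $P$ is nonempty perfect and $P^2\setminus\Delta\subseteq A'$. Then $\psi^{-1}[P]$ is an uncountable Borel set, so it contains a Cantor set $P_0$. All off-diagonal pairs of $P_0$ lie in $A\cap Y_0^2$. Each point of $P_0$ occurs in such a pair, so $P_0\subseteq Y_0$, and the diagonal pairs of $P_0$ are in $A$ too. Hence $P_0^2\subseteq A$, a contradiction.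

By Lemma 2 let $E_0\supseteq A'$ be thin and Borel, and put $E=(E_0\cap E_0^{-1})\setminus\Delta$. It is Borel, symmetric and irreflexive, thin as a subset of $E_0$, and it contains the symmetric irreflexive set $A'$, hence $X^2\setminus\Delta$. $\square$

## 6. A Cantor set that is independent modulo $n(\mathbb H)$

To imitate the free group of Section 1 inside $\mathbb H$ we need many independent elements. If all elements of a neighborhood of $0$ are killed by $n$, then coefficients can matter at most modulo $n$. The lemma says that this is the only restriction.

**Lemma 4.** Let $n=n(\mathbb H)$. There is a Cantor set $C\subseteq\mathbb H$ such that for distinct $c_1,\dots,c_r\in C$ and $m_1,\dots,m_r\in\mathbb Z$: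
$$\sum m_ic_i=0\quad\text{iff}\quad n\mid m_i\text{ for all }i.$$

**Example.** In $\mathbb R$ ($n=0$) the lemma gives a Cantor set linearly independent over $\mathbb Q$. In $(\mathbb Z/2)^\omega$ it gives one linearly independent over the two-element field.

*Proof.* **Step 1: $\mathbb H[m]$ is open iff $n\mid m$.** This identifies the relations we can avoid. If $n=0$, then $\mathbb H[0]=\mathbb H$ is open, and $\mathbb H[m]=\mathbb H[-m]$ is not open for $m\ne0$. Let $n>0$. If $n\mid m$, then $\mathbb H[m]\supseteq\mathbb H[n]$ contains an open subgroup, so it is open. If $\mathbb H[m]$ is open, write $d=\gcd(m,n)$ as an integer combination of $m$ and $n$ to see that $\mathbb H[d]=\mathbb H[m]\cap\mathbb H[n]$. This is open, so $d\ge n$ by minimality of $n$. Hence $d=n$ and $n\mid m$.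

**Step 2: the bad relations are nowhere dense.** This prepares Mycielski's theorem. Let $G=\mathbb H[n]$, which is $\mathbb H$ if $n=0$. It is an open, hence also closed, subgroup of $\mathbb H$, so it is a nonempty perfect Polish space. Let $(m_1,\dots,m_r)$ satisfy $n\nmid m_i$ for some $i$. The set
$$\{(c_1,\dots,c_r)\in G^r:\ \textstyle\sum m_jc_j=0\}$$
is closed. If it is not nowhere dense, it contains a product $W_1\times\dots\times W_r$ of nonempty open sets. Fix the coordinates other than $i$. Then $m_ic'$ has the same value for all $c'\in W_i$, so $W_i-c\subseteq\mathbb H[m_i]$ for $c\in W_i$. Thus the subgroup $\mathbb H[m_i]$ has nonempty interior, so it is open, against $n\nmid m_i$ and Step 1.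

**Step 3: the Cantor set.** Mycielski's theorem, applied in $G$ to the complements of these countably many closed nowhere dense relations, gives a Cantor set $C\subseteq G$ satisfying "only if". "If" holds because $nc=0$ for all $c\in G$. $\square$

Consequently each element of the subgroup $\langle C\rangle$ is *uniquely* of the form $\sum_{c\in C}m_cc$ with coefficients $m_c\in\mathbb Z/n\mathbb Z$ (which is $\mathbb Z$ if $n=0$), all but finitely many equal to $0$. Its *support* is the finite set of $c$ with $m_c\ne0$. Since $n\ne1$ we have $1\ne0$ in $\mathbb Z/n\mathbb Z$. Moreover $1=-1$ there iff $n\mid2$, that is, iff $n=2$.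

## 7. The set $B$ inside $\mathbb H$

We now carry out Section 1 with $E,X$ from Lemma 3 and $C$ from Lemma 4. Let $I$ be $\omega$ with the discrete topology, or $2^\omega$. The Main Theorem uses $I=\omega$; the choice $2^\omega$ is used only for Theorem B.

**Step 1: choosing the basis elements.** We need elements of $C$ that depend continuously and injectively on their indices. The disjoint union $2^\omega\sqcup(I\times2^\omega\times2^\omega)$ has a continuous injection into $C$. For $I=2^\omega$ the union is compact, metrizable and zero-dimensional, and such spaces embed in the Cantor set. For $I=\omega$ first map $\omega$ into the compact space $\omega+1$ (a convergent sequence with its limit) and then use the same fact. Write $e_x$ for the image of $x\in2^\omega$ and $f_{i,t}$ for the image of $(i,t)$, $t\in(2^\omega)^2$. All these elements of $C$ are pairwise distinct, and $x\mapsto e_x$ is a homeomorphism onto its compact image. For $u\in\langle C\rangle$ the *$f$-support* of $u$ is the set of those $f_{i,t}$ that are in its support.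

**Step 2: defining $B$ and checking that it is Borel.** Let $E^<=\{(x,y)\in E:x<_{\rm lex}y\}$. It is Borel, since $<_{\rm lex}$ is an open subset of $(2^\omega)^2$. For $t=(x,y)\in E^<$ put $v_t=e_x-e_y$. Its coefficients $1,-1$ are nonzero, so its support is $\{e_x,e_y\}$. This set determines $t$, because $x<_{\rm lex}y$. Hence
$$v_t\ne0,\qquad v_t\ne\pm v_s\quad\text{for distinct }t,s\in E^<. \tag{3}$$
Let
$$B=\{f_{i,t}+\varepsilon v_t:\ i\in I,\ t\in E^<,\ \varepsilon\in\{0,1\}\}.$$
The map $(i,t,\varepsilon)\mapsto f_{i,t}+\varepsilon v_t$ is continuous on the Borel set $I\times E^<\times\{0,1\}$. It is injective: the $f$-support of the value is $\{f_{i,t}\}$, which gives $(i,t)$, and then $v_t\ne0$ gives $\varepsilon$. By the Lusin–Souslin theorem [K, 15.1], $B$ is Borel.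

**Step 3: the large square.** Let $X^*=\{e_x:x\in X\}$, so $|X^*|=\lambda$. For $x<_{\rm lex}y$ in $X$ we have $t=(x,y)\in E^<$, and (1) holds for every $i\in I$. The points $f_{i,t}+e_x$ are distinct for distinct $i$, so $|(B+e_x)\cap(B+e_y)|\ge|I|$. On the diagonal, $|B|\ge|I|$, as $E^<\neq\emptyset$. So the overlaps are infinite for all pairs from $X^*$.

## 8. How often an element is a difference of two elements of $B$

For $u\in\mathbb H$ let $r(u)=|\{(a,b)\in B^2:a-b=u\}|$. If $z=a+x=b+y$ with $a,b\in B$, then $a-b=y-x$. Conversely, a pair $(a,b)\in B^2$ with $a-b=y-x$ gives the point $z=a+x=b+y$. So $z\leftrightarrow(a,b)$ is a bijection and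
$$|(B+x)\cap(B+y)|=r(y-x). \tag{4}$$
We must find out for which $u\ne0$ the number $r(u)$ can be large. The edges give
$$V=\{\pm v_t:t\in E^<\},$$
and the accidental coincidences of type (2) give
$$W_t=\{f_{i,t}-f_{j,t}+\varepsilon v_t:\ i\ne j\in I,\ \varepsilon\in\{-1,0,1\}\},\qquad W=\bigcup_{t\in E^<}W_t.$$
Elements of $V$ have empty $f$-support. Elements of $W_t$ have $f$-support of size exactly $2$, consisting of elements $f_{i,t}$ with that $t$. Also $-V=V$ and $-W_t=W_t$.

Let $u\ne0$ and $u=a-b$ with $a=f_{i,t}+\varepsilon v_t$ and $b=f_{j,s}+\delta v_s$ in $B$.

**Case (A): $(i,t)=(j,s)$.** Then $u=(\varepsilon-\delta)v_t$ with $\varepsilon-\delta\in\{-1,0,1\}$. As $u\ne0$, we get $u\in V$.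

**Case (B): $(i,t)\ne(j,s)$.** Then $u$ has $f$-coefficient $1$ at $f_{i,t}$, $-1$ at $f_{j,s}$, and $0$ elsewhere. Its $f$-support is nonempty, so *all* representations of $u$ are of type (B). If $n\ne2$, then $1\ne-1$ and $u$ determines the ordered pair $\big((i,t),(j,s)\big)$. If $n=2$, then $u$ determines the unordered pair, so at most two ordered pairs are possible. In particular $u$ determines which of the following two subcases applies.

* **(B1): $t\ne s$.** Given the ordered pair, $(\varepsilon,\delta)$ is unique. Otherwise two choices give $(\varepsilon-\varepsilon')v_t=(\delta-\delta')v_s$ with coefficients in $\{-1,0,1\}$, not both $0$. If exactly one is $0$, then $v_t=0$ or $v_s=0$; if neither is, then $v_t=\pm v_s$. Both contradict (3). So $r(u)\le1$ if $n\ne2$ and $r(u)\le2$ if $n=2$.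
* **(B2): $t=s$, $i\ne j$.** Then $u=f_{i,t}-f_{j,t}+(\varepsilon-\delta)v_t\in W_t$. Write $t=(x,y)$. Given the ordered pair, the coefficient of $u$ at $e_x$ is the class of $\varepsilon-\delta$ modulo $n$, so this class is determined. The four pairs $(\varepsilon,\delta)\in\{0,1\}^2$ have $\varepsilon-\delta=0$ for $(0,0),(1,1)$, $\varepsilon-\delta=1$ for $(1,0)$, and $\varepsilon-\delta=-1$ for $(0,1)$. Since $0\ne\pm1$ in $\mathbb Z/n\mathbb Z$, each class is hit by at most two pairs (for $n=2$ the classes of $1$ and $-1$ coincide and are hit by two). So $r(u)\le2$ if $n\ne2$ and $r(u)\le4$ if $n=2$.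

Consequently, for $u\ne0$:
$$n\ne2:\qquad r(u)\ge2\Rightarrow u\in V\cup W,\qquad r(u)\ge3\Rightarrow u\in V; \tag{5}$$
$$n=2:\qquad r(u)\ge3\Rightarrow u\in V\cup W,\qquad r(u)\ge5\Rightarrow u\in V. \tag{6}$$

By (4), a perfect square in $\mathrm{stnd}_k(B)$ is a perfect set $Y$ all of whose nonzero differences $u$ have $r(u)\ge k$. So we need to know which perfect sets have all nonzero differences in $V$, or in $V\cup W$.

## 9. Perfect sets with differences in $V$ or in $V\cup W$

**Lemma 5.** There is no nonempty perfect $Y\subseteq\mathbb H$ with $y-y'\in V$ for all distinct $y,y'\in Y$. (Here $I$ may be $\omega$ or $2^\omega$.)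

*What it is for.* A set with differences in $V$ should be a translate of a set of vertices $\pm e_x$ that forms a clique, and $E$ has no perfect clique.

*Proof.* Suppose $Y$ is such a set. Translating $Y$ does not change its differences, so assume $0\in Y$. Every $y\in Y\setminus\{0\}$ is in $V$, so $y=e_a-e_b$ with $a\ne b$. Let $\mathrm s(y)=\{a,b\}$, which is determined by the support of $y$. The map $\mathrm s$ is at most 2-to-1. Recall that elements of $V$ have support of size $2$.

**Step 1: any two of the sets $\mathrm s(y)$ meet.** This turns the problem into one about 2-element sets. Let $y=e_a-e_b$ and $y'=e_c-e_d$ be distinct in $Y\setminus\{0\}$. If $\mathrm s(y)\cap\mathrm s(y')=\emptyset$, then $y-y'$ has support of size $4$, so it is not in $V$, a contradiction.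

**Step 2: a common vertex.** A family of more than three pairwise intersecting 2-element sets has a common point. Indeed, take two distinct members $\{a,b\},\{a,c\}$. If some member omits $a$, it meets both, so it is $\{b,c\}$. Then every member contains at least two of $a,b,c$: a member containing at most one of them would miss one of $\{a,b\},\{a,c\},\{b,c\}$. So there are at most $3$ members. As $Y$ is infinite and $\mathrm s$ is at most 2-to-1, there are infinitely many sets $\mathrm s(y)$. So there is $c$ with $c\in\mathrm s(y)$ for all $y\in Y\setminus\{0\}$.

**Step 3: a common sign.** We claim that, after possibly replacing $Y$ by $-Y$ (recall $V=-V$), every $y\in Y\setminus\{0\}$ has the form $e_b-e_c$. If $n=2$ this is trivial, as $e_b-e_c=e_c-e_b$. Let $n\ne2$ and suppose that both $y=e_b-e_c$ and $y'=e_c-e_{b'}$ are in $Y\setminus\{0\}$. If $b\ne b'$, then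
$$y-y'=e_b+e_{b'}-2e_c$$
has support of size $3$, because $2\ne0$ in $\mathbb Z/n\mathbb Z$, so it is not in $V$, a contradiction. Hence $b=b'$ for every element of the first kind and every element of the second kind. So if both kinds occur, there is just one element of each kind, and $Y$ has three elements, against its being infinite. So only one kind occurs, and if it is the second, pass to $-Y$.

**Step 4: a perfect clique.** Now $Y+e_c\subseteq\{e_x:x\in2^\omega\}$. The set $Y+e_c$ is nonempty, closed and without isolated points, and $x\mapsto e_x$ is a homeomorphism onto its image, so $P=\{x:e_x\in Y+e_c\}$ is nonempty perfect. For distinct $x,x'\in P$ we have $e_x-e_{x'}\in V$. Comparing supports, this element is $\pm v_t$ with $t=(x,x')$ or $t=(x',x)$, and $t\in E^<\subseteq E$. By symmetry of $E$, $(x,x')\in E$. Thus $P^2\setminus\Delta\subseteq E$, contradicting thinness of $E$. $\square$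

**Lemma 6.** Let $I=\omega$. There is no nonempty perfect $Y\subseteq\mathbb H$ with $y-y'\in V\cup W$ for all distinct $y,y'\in Y$.

*What it is for.* It handles the accidental overlaps. One difference in $W_t$ traps all of $Y$ in a coset of a countable group; this is where the countability of $I$ is used.

*Proof.* Suppose $Y$ is such a set. By Lemma 5 not all of its nonzero differences lie in $V$, so there are $y_0,y_1\in Y$ with $w=y_1-y_0\in W_t$ for some $t$. Let $M_t$ be the subgroup generated by $\{f_{i,t}:i\in\omega\}\cup\{v_t\}$. It is countable and contains $W_t$. Let $y\in Y\setminus\{y_0,y_1\}$ and $d=y-y_0\in V\cup W$. Then also $d-w=y-y_1\in V\cup W$.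

* If $d\in W_s$ with $s\ne t$, then the $f$-supports of $d$ and $w$ are disjoint, so $d-w$ has $f$-support of size $4$. Elements of $V\cup W$ have $f$-support of size $0$ or $2$, so this is impossible.
* If $d\in W_t$, then $d\in M_t$.
* If $d\in V$, then $d$ has empty $f$-support, so $d-w$ has the same $f$-support as $w$. It is a two-element set of elements $f_{i,t}$, so $d-w\in W_t\subseteq M_t$, and $d=(d-w)+w\in M_t$.

Hence $Y\subseteq y_0+M_t$ is countable, which is impossible for a nonempty perfect subset of a Polish space. $\square$

**Proof of the Main Theorem.** Take $I=\omega$ in Section 7. Then $B$ is Borel by Step 2 there, and $|X^*|=\lambda$ with $(B+x)\cap(B+y)$ infinite for all $x,y\in X^*$ by Step 3. Suppose $Y$ is nonempty perfect and $Y^2\subseteq\mathrm{stnd}_3(B)$, or $Y^2\subseteq\mathrm{stnd}_2(B)$ in case $n\ne2$. By (4), $r(y'-y)\ge3$, respectively $r(y'-y)\ge2$, for all distinct $y,y'\in Y$. By (5) and (6), $y'-y\in V\cup W$. This contradicts Lemma 6. $\square$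

With the Main Theorem proved, the Corollary of Section 2 is proved as well: (S1) and (S2) never hold together.

## 10. Exact thresholds and the case $\lambda=\aleph_1$

**Theorem A (classification).** Let $\mathbb H$ be a perfect Abelian Polish group, $\lambda$ uncountable, $1\le k<\omega$.

* If $k\ge3$, or $k=2$ and $n(\mathbb H)\ne2$, then $\mathrm{Gap}_k(\lambda,\mathbb H)\iff\mathrm{Gap}(\lambda)$. So in this range $\mathrm{Gap}_k(\lambda,\mathbb H)$ depends neither on $\mathbb H$ nor on $k$.
* If $k=1$, or $k=2$ and $n(\mathbb H)=2$, then $\mathrm{Gap}_k(\lambda,\mathbb H)$ fails for every uncountable $\lambda$.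

*Proof.* First item. ($\Rightarrow$) The set $\mathrm{stnd}_k(B)$ is analytic, as in the proof of the Corollary. ($\Leftarrow$) The Main Theorem gives $B$ and $X^*$ with $(X^*)^2\subseteq\mathrm{stnd}_k(B)$. Since $\mathrm{stnd}_k(B)\subseteq\mathrm{stnd}_3(B)$ for $k\ge3$, there is no perfect square; for $k=2$ and $n\ne2$ use the last sentence of the Main Theorem. The second item was proved in Section 3: an uncountable square in $\mathrm{stnd}_k(B)$ forces $B$ to be uncountable, and then $\mathrm{stnd}_k(B)$ includes a perfect square. $\square$

The Main Theorem gives infinite overlaps. The next theorem says what happens if one asks for overlaps of size $\mathfrak c$.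

**Theorem B (uncountable overlaps, sharp).** Let $\mathbb H$ be a perfect Abelian Polish group and $\lambda$ uncountable. Let $m=3$ if $n(\mathbb H)\ne2$ and $m=5$ if $n(\mathbb H)=2$.

* (i) If $\mathrm{Gap}(\lambda)$, there are a Borel $B\subseteq\mathbb H$ and $X^*\subseteq\mathbb H$ of cardinality $\lambda$ with $|(B+x)\cap(B+y)|=\mathfrak c$ for all $x,y\in X^*$, while $\mathrm{stnd}_m(B)$ includes no perfect square.
* (ii) $m$ is optimal: if $B$ is Borel and $(B+x_0)\cap(B+y_0)$ is uncountable for even one pair $x_0\ne y_0$, then $\mathrm{stnd}_{m-1}(B)$ includes a perfect square.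

*Proof.* (i) Take $I=2^\omega$ in Section 7. By Step 3 there, the overlaps along $X^*$ have size at least $|I|=\mathfrak c$, and $|\mathbb H|\le\mathfrak c$. If $Y$ is nonempty perfect with $Y^2\subseteq\mathrm{stnd}_m(B)$, then by (4) and the second halves of (5) and (6) all differences of distinct elements of $Y$ lie in $V$, contradicting Lemma 5.

(ii) **Step 1: a perfect set to work in.** Let $u=y_0-x_0\ne0$. Translating by $-x_0$, we see that $B\cap(B+u)$ is an uncountable Borel set, so it contains a Cantor set. Let $q$ be one of its points. As $q\ne q-u$, there is a neighborhood $N$ of $q$ with $N\cap(N-u)=\emptyset$. If $n=2$ we may take $N$ inside the coset $q+\mathbb H[2]$, which is open. A small relatively clopen piece around $q$ of the Cantor set is a perfect set $P\subseteq B\cap(B+u)\cap N$. Then $P\cap(P-u)=\emptyset$ and $P\cup(P-u)\subseteq B$.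

**Step 2: counting.** We find $m-1$ points in each overlap. Let $x\ne y$ be in $P$. By (4), which holds for any set $B$, the points of $(B+x)\cap(B+y)$ correspond to the $a\in B$ with $a-(y-x)\in B$. Both $a=y$ and $a=y-u$ qualify, since $a-(y-x)$ is then $x$, respectively $x-u$. If $n=2$, then $y-x\in\mathbb H[2]$, so $y-x=x-y$, and $a=x$ and $a=x-u$ qualify as well, with $a-(y-x)$ equal to $y$, respectively $y-u$. These values of $a$ are distinct, because $x\ne y$ and $P\cap(P-u)=\emptyset$. So the overlap has at least $2$ points, and at least $4$ if $n=2$; that is, at least $m-1$. On the diagonal, $|B|$ is infinite. So $P^2\subseteq\mathrm{stnd}_{m-1}(B)$. $\square$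

**Theorem C ($\lambda=\aleph_1$).** $\mathrm{Gap}(\aleph_1)$ holds in ZFC. Hence, for every perfect Abelian Polish $\mathbb H$, (S1) with $\lambda=\aleph_1$ is a theorem of ZFC for every $\ell\ge3$, and (S2) with $\lambda=\aleph_1$ is refuted for every $k\ge3$.

*Proof.* **Step 1: a set with an $\aleph_1$-square.** Identify $2^\omega$ with $(2^\omega)^\omega$ by a homeomorphism, $x=((x)_j)_{j<\omega}$, and let
$$D=\{(x,y):\ x=y\ \text{ or }\ \exists j\,(x=(y)_j\text{ or }y=(x)_j)\}.$$
This is a countable union of closed sets, so it is $F_\sigma$ and in particular analytic. By recursion on $\alpha<\omega_1$ choose $x_\alpha\notin\{x_\beta:\beta<\alpha\}$ whose even-indexed terms list $\{x_\beta:\beta<\alpha\}$ (arbitrary even terms if $\alpha=0$). This is possible: the set to be listed is countable, and the odd-indexed terms are free, which leaves uncountably many candidates, only countably many of them forbidden. For $\beta<\alpha$ we have $x_\beta=(x_\alpha)_j$ for some $j$, so $\{x_\alpha:\alpha<\omega_1\}^2\subseteq D$, and this set has cardinality $\aleph_1$.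

**Step 2: no perfect square.** Let $P\subseteq2^\omega$ be nonempty perfect. In $P^2$ the diagonal is closed and nowhere dense, as $P$ has no isolated points. So is each closed set $\{(x,y)\in P^2:x=(y)_j\}$: if it contained $U'\times V'$ with $U',V'$ nonempty and relatively open in $P$, then fixing $y\in V'$ would give $U'=\{(y)_j\}$, an isolated point of $P$. The same holds for the transposed sets. By the Baire category theorem $P^2\not\subseteq D$.

So $\mathrm{Gap}(\aleph_1)$ holds. By Theorem A, $\mathrm{Gap}_k(\aleph_1,\mathbb H)$ holds for every perfect Abelian Polish $\mathbb H$ and every $3\le k<\omega$. This is (S1) with $\ell=k$ and the negation of (S2), for $\lambda=\aleph_1$. $\square$
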